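# Infinite-dimensional cohomology of the differential fundamental group

## Two commuting matrices and an elliptic curve

Let $t$ be an invertible complex matrix acting on $V$, in other words a representation of $\mathbb Z$. Its invariants are $V^{\mathbb Z}=\ker(t-1)$. Call a representation *locally finite* if it is a union of finite-dimensional subrepresentations, and let us compute by hand the right derived functors of $V\mapsto V^{\mathbb Z}$ on the category of locally finite representations.

The useful object is the space $R(\mathbb Z)$ of functions $\theta:\mathbb Z\to\mathbb C$ whose translates span a finite-dimensional space, with $(t\theta)(n)=\theta(n+1)$. A function killed by $(t-\lambda)^{j+1}$ is $\lambda^n$ times a polynomial of degree at most $j$ in $n$, so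
$$R(\mathbb Z)=\bigoplus_{\lambda\in\mathbb C^*}\lambda^n\,\mathbb C[n].$$
The operator $t-1$ is *surjective* on $R(\mathbb Z)$. On $\lambda^n\mathbb C[n]$ with $\lambda\neq1$ it is $\lambda-1$ plus a locally nilpotent operator, hence bijective. On $\mathbb C[n]$ it is the difference operator, which sends $\binom{n}{j+1}$ to $\binom nj$.

Put $T^0(V)=\ker(t-1)$, $T^1(V)=\operatorname{coker}(t-1)$ and $T^i=0$ for $i\ge2$. By the snake lemma this is a $\delta$-functor. Any $V$ embeds in $V_0\otimes R(\mathbb Z)$, where $V_0$ is the vector space $V$ and $t$ acts on the second factor only, by $v\mapsto(n\mapsto t^nv)$; and $T^1(V_0\otimes R(\mathbb Z))=0$. So $T^1$ is effaceable, $T^*$ is universal, and the $T^i$ are the derived functors.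

Now take $\mathbb Z^2$, that is, two commuting invertible operators $t_1,t_2$. The candidate is the cohomology of the Koszul complex
$$V\xrightarrow{(t_1-1,\;t_2-1)}V\oplus V\longrightarrow V .$$
A matrix coefficient of a representation of $\mathbb Z^2$ is a sum of products of coefficients of the two factors, so $R(\mathbb Z^2)=R(\mathbb Z)\otimes R(\mathbb Z)$, and as before $V\subset V_0\otimes R(\mathbb Z)\otimes R(\mathbb Z)$. On the big module $t_1-1$ is onto with kernel $V_0\otimes 1\otimes R(\mathbb Z)$, and on this kernel $t_2-1$ is onto. So its Koszul cohomology is zero in degrees $1$ and $2$, and Koszul cohomology is the derived functor of invariants. Two cases: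

* $V=\mathbb C$ trivial: all maps are $0$, and the dimensions are $1,2,1,0,0,\dots$
* $V=\chi$ a nontrivial character: some $t_j-1$ is invertible, and everything vanishes.

In all cases, for $\dim V<\infty$, the answer is finite-dimensional and vanishes above degree $2$.

The numbers $1,2,1$ are the Betti numbers of a torus. Let $E=\mathbb C/\Lambda$ be a complex elliptic curve, with coordinate $z$ and $\omega=dz$. For $\lambda\in\mathbb C$ the line bundle $\mathcal O_E$ with the connection $d+\lambda\omega$ has local horizontal sections $c\,e^{-\lambda z}$, and going around a period $\ell\in\Lambda$ multiplies them by $e^{-\lambda\ell}$. So this algebraic object is a character of $\Lambda\cong\mathbb Z^2$. All vector bundles with connection on $E$ correspond in this way to representations of $\mathbb Z^2$, and what we just computed is an invariant of the algebraic curve $E$. On which varieties is this invariant still finite?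

## Connections, the group $\pi^{\mathrm{diff}}$, and the finiteness problem

Throughout, $k$ is a field of characteristic $0$, and $X$ is a smooth proper geometrically connected $k$-scheme with a point $x\in X(k)$.

**Definition.** $\mathrm{MIC}^{\mathrm{coh}}(X/k)$, or $\mathrm{MIC}(X/k)$ for short, is the category of coherent $\mathcal O_X$-modules $M$ with an integrable connection $\nabla:M\to M\otimes\Omega^1_X$. In characteristic $0$ such an $M$ is automatically locally free. With the fiber functor $x^*$ it is a neutral Tannakian category, and $\pi^{\mathrm{diff}}(X/k)$ is the affine $k$-group scheme whose finite-dimensional representations it is.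

**Definition.** Let $G$ be an affine group scheme over $k$. A $G$-*module* is a comodule over $\mathcal O(G)$, possibly infinite-dimensional; it is the union of its finite-dimensional submodules. $\mathrm H^i(G,-)$ is the $i$-th right derived functor of $M\mapsto M^G$ on all $G$-modules.

The groups $\mathrm H^i(G,M)$ are computed by the Hochschild complex $C^n(G,M)=M\otimes\mathcal O(G)^{\otimes n}$. So they commute with filtered colimits and direct sums. Also $\mathrm H^1(G,V)=\mathrm{Ext}^1_G(k,V)$.

**Definition.** For an abstract group $\Gamma$, let $R(\Gamma)$ be the Hopf algebra of functions $\Gamma\to\mathbb C$ whose translates span a finite-dimensional space; equivalently, of coefficients of finite-dimensional complex representations. The *algebraic hull* is $\Gamma^{\mathrm{alg}}=\operatorname{Spec}R(\Gamma)$.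

The computation with $R(\mathbb Z)$ above was a computation of $\mathrm H^*(\mathbb Z^{\mathrm{alg}},V)$: locally finite representations of $\Gamma$ are the same as $\Gamma^{\mathrm{alg}}$-modules, with the same invariants. Two more facts will be used.

* $(\Gamma_1\times\Gamma_2)^{\mathrm{alg}}=\Gamma_1^{\mathrm{alg}}\times\Gamma_2^{\mathrm{alg}}$. Indeed $\rho(a,b)=\rho(a,1)\rho(1,b)$ shows that $R(\Gamma_1)\otimes R(\Gamma_2)\to R(\Gamma_1\times\Gamma_2)$ is onto, and a tensor product of function spaces injects into the functions on the product.
* $\mathrm H^1(\Gamma^{\mathrm{alg}},V)=\mathrm{Ext}^1_\Gamma(\mathbb C,V)=\mathrm H^1(\Gamma,V)$ for $\dim V<\infty$, since extensions of finite-dimensional representations are finite-dimensional.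

For $X$ smooth projective connected over $\mathbb C$, GAGA and the Riemann–Hilbert correspondence (Deligne, LNM 163) give
$$\pi^{\mathrm{diff}}(X/\mathbb C)=\pi_1(X(\mathbb C),x)^{\mathrm{alg}}.\tag{1}$$
For instance $\pi^{\mathrm{diff}}(\mathbb P^1/\mathbb C)=1$ and $\pi^{\mathrm{diff}}(E/\mathbb C)=(\mathbb Z^2)^{\mathrm{alg}}$, whose cohomology we know.

We take the following as a known result: if $X$ is an abelian variety of dimension $g$ over $k$, based at its identity, then $\mathrm H^i(\pi^{\mathrm{diff}}(X/k),V)$ is finite-dimensional for all finite-dimensional $V$ and all $i$, and vanishes for $i>2g$. The problem comes from Vo Quoc Bao and Quang-Khai Nguyen, "Abelian varieties are de Rham $K(\pi,1)$", arXiv:2601.01595 (2026): *is $\mathrm H^i(\pi^{\mathrm{diff}}(X/k),V)$ finite-dimensional for every smooth proper geometrically connected $X$, every $x$, every finite-dimensional $V$ and every $i$?* The answer is no.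

**Theorem 1.** Let $E$ be a complex elliptic curve, let $f_i:C_i\to E$ $(i=1,2,3)$ be ramified double covers by smooth projective connected curves, and let $f=f_1+f_2+f_3:C_1\times C_2\times C_3\to E$. For $e\in E$ outside the finite set of critical values, $X=f^{-1}(e)$ is a smooth projective connected surface. For every $x\in X(\mathbb C)$, $\mathrm H^3(\pi^{\mathrm{diff}}(X/\mathbb C),\mathbb C)$ has dimension at least $|\mathbb C|$.

**Theorem 2.** Let $k$ be any field of characteristic $0$ and $n,i\ge0$. The statement "$\mathrm H^i(\pi^{\mathrm{diff}}(X/k),V)$ is finite-dimensional for all smooth proper geometrically connected $X/k$ of dimension $n$, all $x\in X(k)$ and all finite-dimensional $V$" holds if and only if $n\le1$ or $i\le2$. When $n\ge2$ and $i\ge3$ it fails already for a projective $X$ defined over $\mathbb Q$ and $V=k$.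

## Comparison with de Rham cohomology, up to degree two and on curves

Cohomology of $\pi=\pi^{\mathrm{diff}}(X/k)$ should be compared with de Rham cohomology $\mathrm H^i_{dR}(X,M)$, the hypercohomology of $M\to M\otimes\Omega^1\to M\otimes\Omega^2\to\cdots$, which is finite-dimensional for $M$ coherent because $X$ is proper. This natural first approach proves half of Theorem 2.

A $\pi$-module $V$ is a union of finite-dimensional ones, so it gives a quasi-coherent module with integrable connection, and $\mathrm H^i_{dR}(X,V)$ makes sense. It is a $\delta$-functor on $\pi$-modules and commutes with filtered colimits, since $X$ is noetherian. In degree $0$ it is $\operatorname{Hom}_{\mathrm{MIC}}(\mathcal O,V)=V^\pi$. As $\mathrm H^*(\pi,-)$ is universal, we get canonical maps of $\delta$-functors $\mathrm H^i(\pi,V)\to\mathrm H^i_{dR}(X,V)$.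

**Proposition 3.** For every $\pi$-module $V$ this map is bijective for $i\le1$ and injective for $i=2$. In particular $\mathrm H^i(\pi,V)$ is finite-dimensional if $\dim V<\infty$ and $i\le2$.

*Proof.* Embed $V$ in an injective $\pi$-module $I$ and put $J=I/V$.

**Step 1: injectivity for $i=1$.** We have $\mathrm H^1(\pi,V)=\operatorname{coker}(\mathrm H^0(I)\to\mathrm H^0(J))$, and the same cokernel injects into $\mathrm H^1_{dR}(V)$ by the long exact sequence there.

**Step 2: surjectivity for $i=1$.** Let $\dim V<\infty$, with corresponding object $M$. On an affine cover $(U_a)$ a class in $\mathrm H^1_{dR}(X,M)$ is given by a cocycle $m_{ab}\in M(U_{ab})$ and forms $\eta_a\in(M\otimes\Omega^1)(U_a)$ with $\nabla\eta_a=0$ and $\eta_b-\eta_a=\nabla m_{ab}$. Glue the modules $M|_{U_a}\oplus\mathcal O e_a$ by $e_b=e_a+m_{ab}$ and put $\nabla e_a=\eta_a$. This is consistent and integrable, and gives an extension $0\to M\to W\to\mathcal O\to0$ in MIC whose connecting map sends $1\in\mathrm H^0_{dR}(\mathcal O)$ to the given class, up to the sign convention. The same extension of $\pi$-modules has a connecting map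 $k=\mathrm H^0(\pi,k)\to\mathrm H^1(\pi,V)$, and the two are compatible. So the class is in the image. For general $V$ take filtered colimits.

**Step 3: injectivity for $i=2$.** By Steps 1 and 2, $\mathrm H^1_{dR}(I)=\mathrm H^1(\pi,I)=0$. Hence
$$\mathrm H^2(\pi,V)=\mathrm H^1(\pi,J)=\mathrm H^1_{dR}(J)\hookrightarrow\mathrm H^2_{dR}(V).\qquad\square$$

**Proposition 4.** If $\dim X\le1$, then $\mathrm H^i(\pi,V)$ is finite-dimensional for all $i$ and all finite-dimensional $V$.

*Proof.* If $\dim X=0$, then $X=\operatorname{Spec}k$ and $\pi=1$. Let $X$ be a curve of genus $g$.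

**Step 1: genus $0$.** Since $X$ has a rational point, $X=\mathbb P^1$. Let $M=\bigoplus\mathcal O(a_j)$ carry a connection, and let $M'$ be the sum of the summands with maximal $a_j=a$. The map $M'\to(M/M')\otimes\Omega^1$ induced by $\nabla$ is $\mathcal O$-linear, and it is zero because there are no nonzero maps $\mathcal O(a)\to\mathcal O(b-2)$ with $b<a$. So $M'$ has a connection, and therefore degree $0$: if $s$ is a nonzero rational section of $\det M'$ and $\nabla s=\eta s$, the residues of $\eta$ are the orders of $s$, and residues sum to $0$ in $k$, which has characteristic $0$. So $a=0$. Applied to $M^\vee$ this gives $\min a_j=0$. So $M=\mathcal O^m$, and $\nabla=d$ because $\mathrm H^0(\mathbb P^1,\Omega^1)=0$. Hence $\pi=1$.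

**Step 2: genus $1$.** Take $x$ as identity; this is the known result for abelian varieties.

**Step 3: genus $g\ge2$, killing $\mathrm H^2_{dR}$ in an extension.** We claim that each finite-dimensional $V$ embeds in a finite-dimensional $W$ such that $\mathrm H^2_{dR}(V)\to\mathrm H^2_{dR}(W)$ is zero. By Poincaré duality, $\mathrm H^2_{dR}(V)$ is dual to $\mathrm H^0_{dR}(V^\vee)=\operatorname{Hom}(V,\mathcal O)$, functorially, so we must arrange that no nonzero $\phi:V\to\mathcal O$ extends to $W$.

The objects $(\mathcal O,d+\eta)$, $\eta\in\mathrm H^0(X,\Omega^1)$, are pairwise non-isomorphic, since an isomorphism would be multiplication by a constant. There are infinitely many, so we can choose such an $L$ that is nontrivial and is not a Jordan–Hölder factor of $V$. Let $0\neq\phi\in\operatorname{Hom}(V,\mathcal O)$. It is onto because $\mathcal O$ is simple; let $V'=\ker\phi$. Tensor $0\to V'\to V\to\mathcal O\to0$ with $L^\vee$ and use $\mathrm{Ext}^1(L,-)=\mathrm H^1_{dR}(L^\vee\otimes-)$: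
$$\mathrm{Ext}^1(L,V)\xrightarrow{\phi_*}\mathrm{Ext}^1(L,\mathcal O)=\mathrm H^1_{dR}(L^\vee)\to\mathrm H^2_{dR}(L^\vee\otimes V')\cong\operatorname{Hom}(V',L)^\vee=0 .$$
The de Rham Euler characteristic of a line bundle with connection is $\chi(L^\vee)-\chi(L^\vee\otimes\Omega^1)=2-2g$ by Riemann–Roch, so $\dim\mathrm H^1_{dR}(L^\vee)\ge2g-2>0$. Hence $\phi_*\ne0$. Let
$$0\to V\to W\to L\otimes_k\mathrm{Ext}^1(L,V)\to0$$
be the tautological extension, whose class in $\operatorname{Hom}(\mathrm{Ext}^1(L,V),\mathrm{Ext}^1(L,V))$ is the identity. The obstruction to extending $\phi$ to $W$ is its pushout along $\phi$, which is $\phi_*\in\operatorname{Hom}(\mathrm{Ext}^1(L,V),\mathrm{Ext}^1(L,\mathcal O))$, and it is not zero. This holds for every $\phi\ne0$ with the same $L$ and $W$.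

**Step 4: genus $g\ge2$, conclusion.** Let $I$ be injective. A class in $\mathrm H^2_{dR}(I)$ comes from some finite-dimensional $V\subset I$; since $V\to I$ extends to $W\to I$, the class dies. So $\mathrm H^2_{dR}(I)=0$. Also $\mathrm H^1_{dR}(I)=0$ by Proposition 3, and $\mathrm H^j_{dR}=0$ for $j\ge3$ on a curve. So $\mathrm H^i_{dR}$ is effaceable for $i\ge1$, hence universal, and $\mathrm H^i(\pi,V)=\mathrm H^i_{dR}(X,V)$ for all $i$. $\square$

Propositions 3 and 4 are the "if" part of Theorem 2. Now try $i=3$ on a surface. As before $\mathrm H^3(\pi,V)=\mathrm H^2(\pi,J)\hookrightarrow\mathrm H^2_{dR}(J)$, but the kernel of $\mathrm H^2_{dR}(J)\to\mathrm H^3_{dR}(V)$ is the image of $\mathrm H^2_{dR}(I)$. On a curve we killed $\mathrm H^2_{dR}(I)$ because duality turned it into a statement about $\operatorname{Hom}(V,\mathcal O)$. On a surface $\mathrm H^2_{dR}$ is the middle degree, dual to another $\mathrm H^2_{dR}$, and the trick has nothing to act on. The gap is genuine: if $\mathrm H^2_{dR}(I)=0$ for an injective $I\supset\mathbb C$ on the surface of Theorem 1, we would get $\mathrm H^3(\pi,\mathbb C)\hookrightarrow\mathrm H^3_{dR}(X,\mathbb C)$,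 which is finite-dimensional, against the theorem.

## Characters of an abelian quotient as a source of cohomology

Where could an infinite answer come from? Products of curves do not help: over $\mathbb C$ the group of $\prod C_i$ is $\prod\pi^{\mathrm{diff}}(C_i)$, and the Künneth formula below gives finiteness for coefficients $V_1\boxtimes\dots\boxtimes V_r$. But a *normal subgroup* $K$ of such a product, with commutative quotient $A$, is different. Shapiro's lemma will give $\mathrm H^i(K,k)=\mathrm H^i(G,\mathcal O(A))$, and $\mathcal O(A)$ splits into pieces, at least one for each character of $A$. If infinitely many pieces contribute, we win. For $G=A=(\mathbb Z^2)^{\mathrm{alg}}$ the pieces with $\chi\ne1$ contribute nothing, as we saw at the start; for groups of curves of genus at least $2$ they will contribute.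

**Lemma 5 (Künneth).** $\mathrm H^*(G_1\times G_2,V_1\otimes V_2)\cong\mathrm H^*(G_1,V_1)\otimes\mathrm H^*(G_2,V_2)$.

*Proof.* $C^\bullet(G_1\times G_2,V_1\otimes V_2)$ is the levelwise tensor product of the cosimplicial vector spaces $C^\bullet(G_i,V_i)$. By Eilenberg–Zilber its complex is quasi-isomorphic to the tensor product of the two complexes; apply the Künneth formula over a field. $\square$

**Lemma 6 (Shapiro).** Let $K\subset G$ be a normal closed subgroup and $A=G/K$. Then $\mathrm H^n(K,k)\cong\mathrm H^n(G,\mathcal O(A))$, where $G$ acts on $\mathcal O(A)$ by right translation.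

*Proof.* Recall that $\mathcal O(A)=\{\theta\in\mathcal O(G):\theta(\kappa x)=\theta(x)\}$ and that $\mathcal O(G)$ is faithfully flat over $\mathcal O(A)$.

**Step 1: the induction functor.** For a $K$-module $M$ let $\operatorname{ind}M=(M\otimes\mathcal O(G))^K$, the space of functions $F:G\to M$ with $F(\kappa x)=\kappa F(x)$, with $G$ acting by $(gF)(x)=F(xg)$. (These formulas are read on $R$-valued points.) It is right adjoint to restriction: a $K$-map $\beta:W\to M$ corresponds to the $G$-map $w\mapsto(x\mapsto\beta(xw))$, with inverse "evaluate at $1$". Restriction is exact, so $\operatorname{ind}$ preserves injectives.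

**Step 2: $\operatorname{ind}$ is exact.** $\operatorname{ind}M$ is the kernel of the $\mathcal O(A)$-linear map $M\otimes\mathcal O(G)\to M\otimes\mathcal O(G)\otimes\mathcal O(K)$, coaction minus trivial coaction. Kernels commute with flat base change, and $K\times G\cong G\times_AG$ by $(\kappa,y)\mapsto(\kappa y,y)$, so
$$\operatorname{ind}M\otimes_{\mathcal O(A)}\mathcal O(G)\cong(M\otimes\mathcal O(K))^K\otimes\mathcal O(G)\cong M\otimes\mathcal O(G),$$
the last step because an equivariant function on $K$ is determined by its value at $1$, which is arbitrary. The right side is exact in $M$, and $\mathcal O(G)$ is faithfully flat over $\mathcal O(A)$.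

**Step 3: conclusion.** If $M\to I^\bullet$ is an injective resolution of $K$-modules, $\operatorname{ind}M\to\operatorname{ind}I^\bullet$ is one of $G$-modules, and $(\operatorname{ind}I^j)^G=\operatorname{Hom}_G(k,\operatorname{ind}I^j)=(I^j)^K$. So $\mathrm H^n(G,\operatorname{ind}M)=\mathrm H^n(K,M)$. Take $M=k$: $\operatorname{ind}k=\mathcal O(A)$. $\square$

As a check, $K=1$ gives $\mathrm H^n(G,\mathcal O(G))=0$ for $n>0$: for $G=\mathbb Z^{\mathrm{alg}}$ this is the surjectivity of $t-1$ on $R(\mathbb Z)$.

**Lemma 7.** Let $A$ be a commutative affine group scheme. Every $A$-module $M$ is a direct sum $\bigoplus_\sigma M_{(\sigma)}$ over isomorphism classes of simple $A$-modules, where $M_{(\sigma)}$ is a union of finite-dimensional submodules with all Jordan–Hölder factors $\cong\sigma$. If $\chi$ is a character of $A$, the line $k\chi\subset\mathcal O(A)$ lies in $\mathcal O(A)_{(\chi)}$ and is isomorphic to $\chi$.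

*Proof.* The linear dual $\mathcal O(A)^*$ is an algebra acting on every comodule, with the same submodules, and it is commutative because $A$ is. On a finite-dimensional $V$ it acts through a finite-dimensional commutative algebra $B\subset\operatorname{End}(V)$, which is a product of local algebras $B_j$ with identities $e_j$. Then $V=\bigoplus e_jV$, and all Jordan–Hölder factors of $e_jV$ are the unique simple $B_j$-module; different $j$ give non-isomorphic simples. A homomorphism respects these decompositions, because a module with all factors $\sigma$ has zero image in one with no factor $\sigma$. So they pass to unions. Finally $\chi(xg)=\chi(x)\chi(g)$, so the function $\chi$ spans a copy of the module $\chi$. $\square$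

For $A=\mathbb Z^{\mathrm{alg}}$ the pieces of $\mathcal O(A)=R(\mathbb Z)$ are the spaces $\lambda^n\mathbb C[n]$ from the beginning.

**Lemma 8.** Let $G=\prod_{i=1}^rG_i$ with $r\ge1$, and let $\chi=\chi_1\boxtimes\dots\boxtimes\chi_r$ be a character with every $\chi_i$ nontrivial. Then $\mathrm H^j(G,\chi)=0$ for $j<r$ and $\mathrm H^r(G,\chi)=\bigotimes_i\mathrm H^1(G_i,\chi_i)$. If $D\supset\chi$ is a $G$-module such that $D/\chi$ is a union of finite-dimensional submodules with all Jordan–Hölder factors $\cong\chi$, then $\mathrm H^r(G,\chi)\to\mathrm H^r(G,D)$ is injective.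

*Proof.* By Lemma 5, $\mathrm H^j(G,\chi)$ is the sum of the $\bigotimes_i\mathrm H^{j_i}(G_i,\chi_i)$ with $\sum j_i=j$. As $\mathrm H^0(G_i,\chi_i)=0$, only terms with all $j_i\ge1$ survive. This proves the first part. By induction on the length, $\mathrm H^{r-1}$ vanishes on finite-dimensional modules with all factors $\chi$, so by filtered colimits $\mathrm H^{r-1}(G,D/\chi)=0$. The long exact sequence gives the injectivity. $\square$

**Proposition 9.** Let $G=\prod_{i=1}^rG_i$, let $K\subset G$ be normal and closed with $A=G/K$ commutative, and let $\Xi$ be a set of distinct characters $\chi$ of $A$ whose components $\chi_i$ on $G_i$ are all nontrivial. Then $\mathrm H^r(K,k)$ contains $\bigoplus_{\chi\in\Xi}\bigotimes_{i=1}^r\mathrm H^1(G_i,\chi_i)$.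

*Proof.* By Lemmas 6 and 7, $\mathrm H^r(K,k)=\mathrm H^r(G,\mathcal O(A))=\bigoplus_\sigma\mathrm H^r(G,\mathcal O(A)_{(\sigma)})$. For $\chi\in\Xi$, Lemma 8 with $D=\mathcal O(A)_{(\chi)}$ gives $\bigotimes_i\mathrm H^1(G_i,\chi_i)\hookrightarrow\mathrm H^r(G,\mathcal O(A)_{(\chi)})$. $\square$

So over $\mathbb C$ we want a smooth projective $X$ with $\pi_1(X)=N=\ker(P\to Q)$, where $P=\prod\Gamma_i$ is a product of curve groups and $Q=\mathbb Z^2$, *and* we want $N^{\mathrm{alg}}$ to be the kernel of $P^{\mathrm{alg}}\to Q^{\mathrm{alg}}$.

## Representations of a kernel $\Gamma_1\times\Gamma_2\times\Gamma_3\to\mathbb Z^2$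

The second requirement is not automatic. Let $P$ be free on $x,t$ and let $N$ be the kernel of $P\to\mathbb Z$, $x\mapsto0$, $t\mapsto1$. It is free on the elements $x_j=t^jxt^{-j}$, $j\in\mathbb Z$. Let $\psi$ be the character of $N$ with $\psi(x_0)=2$ and $\psi(x_j)=1$ for $j\ne0$. If $w$ spanned a copy of $\psi$ in a finite-dimensional $P$-representation, $t^jw$ would span a copy of $n\mapsto\psi(t^{-j}nt^j)$. These characters are distinct for distinct $j$, so we would have infinitely many independent vectors. So $N^{\mathrm{alg}}\to P^{\mathrm{alg}}$ is not a closed immersion. The obstacle is that $P$-conjugates of a representation can spread out over an infinite-dimensional space. With three commuting factors they cannot.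

**Proposition 10.** Let $\varphi_i:\Gamma_i\to Q=\mathbb Z^2$ $(i=1,2,3)$ be surjective homomorphisms of groups. Put $P=\Gamma_1\times\Gamma_2\times\Gamma_3$, $\varphi=\varphi_1+\varphi_2+\varphi_3$, $N=\ker\varphi$. Then:

1. every finite-dimensional complex representation of $N$ embeds in the restriction of a finite-dimensional representation of $P$;
2. $N^{\mathrm{alg}}\to P^{\mathrm{alg}}$ is a closed immersion with normal image, and $P^{\mathrm{alg}}/N^{\mathrm{alg}}=Q^{\mathrm{alg}}$.

*Proof.* Regard each $\Gamma_i$ as a subgroup of $P$; different $\Gamma_i$ commute. Put $N_{12}=N\cap(\Gamma_1\times\Gamma_2)$ and $N_{13}=N\cap(\Gamma_1\times\Gamma_3)$.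

**Step 1: $N=N_{12}N_{13}$.** This splits elements of $N$ into two parts on which conjugation is easy to control. Let $(a,b,c)\in N$. Choose $a_1\in\Gamma_1$ with $\varphi_1(a_1)=-\varphi_2(b)$ and put $a_2=a_1^{-1}a$. Then $\varphi_1(a_2)=\varphi_1(a)+\varphi_2(b)=-\varphi_3(c)$, so $(a,b,c)=(a_1,b,1)(a_2,1,c)\in N_{12}N_{13}$.

**Step 2: the conjugates of a representation span a finite-dimensional space.** Let $\rho:N\to GL_d(\mathbb C)$ act on $W=\mathbb C^d$. For $p\in P$ put $\rho^p(n)=\rho(pnp^{-1})$, and let $\mathcal F$ be the span of all functions $\rho^p_{ij}$ on $N$, for all $p\in P$ and all $i,j$. We claim $\dim\mathcal F\le d^4$.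

As $\varphi_3$ is onto, $P=N\Gamma_3$; write $p=n_0c$ with $n_0\in N$, $c\in\Gamma_3$. Choose $b\in\Gamma_2$ with $\varphi_2(b)=-\varphi_3(c)$, so that $m:=bc\in N$. Let $u\in N_{12}$ and $v\in N_{13}$. Since $c$ commutes with $\Gamma_1\times\Gamma_2$, we have $cuc^{-1}=u$. Since $b$ commutes with $cvc^{-1}\in\Gamma_1\times\Gamma_3$, we have $cvc^{-1}=bcvc^{-1}b^{-1}=mvm^{-1}$. So conjugation by $c$ is trivial on $u$ and is conjugation by an element of $N$ on $v$, and therefore
$$\rho^p(uv)=\rho(n_0)\,\rho(u)\,\rho(m)\,\rho(v)\,\rho(m)^{-1}\rho(n_0)^{-1}.\tag{2}$$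
The matrices depending on $p$ are constants. So the pullback of $\rho^p_{ij}$ along $N_{12}\times N_{13}\to N$, $(u,v)\mapsto uv$, lies in the span of the $d^4$ functions $\rho_{\alpha\beta}(u)\rho_{\gamma\delta}(v)$, whatever $p$ is. By Step 1 this pullback is injective on functions, which proves the claim.

**Step 3: extension to $P$.** The space $\mathcal F$ is stable under translation by $N$, as $\rho^p(xn)=\rho^p(x)\rho^p(n)$, and under conjugation by $P$, as $\rho^p(qxq^{-1})=\rho^{pq}(x)$. Let $q_1,q_2$ be a basis of $Q$ and choose $t_1\in\Gamma_1$, $t_2\in\Gamma_2$ with $\varphi_i(t_i)=q_i$. They commute in $P$, so they generate a subgroup $\Sigma$ that $\varphi$ maps isomorphically onto $Q$, and $P=N\rtimes\Sigma$. For $\theta\in\mathcal F$ put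
$$(n\cdot\theta)(x)=\theta(xn)\quad(n\in N),\qquad(s\cdot\theta)(x)=\theta(s^{-1}xs)\quad(s\in\Sigma).$$
Both are left actions, and
$$(s\cdot n\cdot s^{-1}\cdot\theta)(x)=(s^{-1}\cdot\theta)(s^{-1}xsn)=\theta(x\,sns^{-1}),$$
so together they define a representation of $P$ on $\mathcal F$. The map $W\to\mathcal F^d$, $w\mapsto\big(n\mapsto(\rho(n)w)_j\big)_j$, is $N$-equivariant, and injective because we can evaluate at $n=1$. This proves (1).

**Step 4: the groups.** By (1) every coefficient of $N$ is the restriction of a coefficient of $P$ (extend the linear form from $W$ to the larger space), so $R(P)\to R(N)$ is onto and $N^{\mathrm{alg}}\to P^{\mathrm{alg}}$ is a closed immersion. Let $\theta\in R(P)$ vanish on $N$. The map $P^{\mathrm{alg}}\times N^{\mathrm{alg}}\to P^{\mathrm{alg}}$, $(p,x)\mapsto p^{-1}xp$, sends $\theta$ to the element of $R(P)\otimes R(N)$ that is the function $\theta(p^{-1}xp)$ on $P\times N$. It is $0$ because $N$ is normal in $P$. So conjugation maps into $N^{\mathrm{alg}}$, that is, $N^{\mathrm{alg}}$ is normal. Finally $\mathcal O(P^{\mathrm{alg}}/N^{\mathrm{alg}})=R(P)^{N}$ consists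 of the functions on $P/N=Q$ whose translates span a finite-dimensional space, that is $R(Q)$. $\square$

## Fibers of a sum of double covers

Now we realize $N$ as the fundamental group of a projective variety. For an example of the covers below, take $E:y^2=x^3-x$ and the genus $2$ curve $y^2=(w^2+1)(w^2+2)(w^2+3)$, with the map $(w,y)\mapsto(w^2+2,y)$. Since $w=\sqrt{x-2}$, it is ramified exactly over $(2,\pm\sqrt6)$.

**Proposition 11.** Let $r\ge3$, let $f_i:C_i\to E$ $(1\le i\le r)$ be ramified double covers of a complex elliptic curve by smooth projective connected curves, $Y=\prod C_i$, $f=\sum f_i:Y\to E$. The set of critical values of $f$ is finite. For $e$ outside it, $X=f^{-1}(e)$ is a connected smooth projective variety of dimension $r-1$, and $\pi_1(X)\to\pi_1(Y)=\prod\Gamma_i$, $\Gamma_i=\pi_1(C_i)$, is injective with image $\ker\big(\sum f_{i*}:\prod\Gamma_i\to\pi_1(E)=\mathbb Z^2\big)$. Each $f_{i*}$ is surjective, and $C_i$ has genus $g_i\ge2$.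

*Proof.* **Step 1: the curves.** By Riemann–Hurwitz $2g_i-2$ is the number of branch points, which is positive, so $g_i\ge2$. Suppose $f_{i*}$ is not onto. Then $f_i$ lifts to the connected covering $E'\to E$ belonging to its image. As $f_i$ is nonconstant and $C_i$ is compact, $E'$ is compact, so $E'\to E$ is finite étale of degree $m>1$. As $m$ divides $\deg f_i=2$, we get $m=2$ and $C_i\cong E'$, so $f_i$ is étale, a contradiction.

**Step 2: critical points.** With $E=\mathbb C/\Lambda$ we have $f^*dz=\sum\mathrm{pr}_i^*f_i^*dz$. So $y=(y_i)$ is critical for $f$ exactly when every $y_i$ is a ramification point of $f_i$. There are finitely many such $y$, so finitely many critical values. Near such a point $f_i=b_i+x_i^2$ in a suitable coordinate, so $f=b+x_1^2+\dots+x_r^2$. For $e$ not critical, $X=f^{-1}(e)$ is smooth projective of dimension $r-1$.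

**Step 3: unwrapping the base.** We pass to a covering where the target is $\mathbb C$, so that Morse theory applies. Let $\hat Y=Y\times_E\mathbb C$, a covering of $Y$. The group law of $E$ induces addition on $\pi_1(E)$, so $f_*=\sum f_{i*}$, and it is onto. Hence $\hat Y$ is connected with $\pi_1(\hat Y)=\ker f_*$. The projection $F:\hat Y\to\mathbb C$ is proper; its critical values form a closed discrete set; its critical points are nondegenerate, and finite in number over compact sets. Let $c\in\mathbb C$ lie over $e$. Then $X_c=F^{-1}(c)$ maps isomorphically to $X$. It remains to show that $X_c\to\hat Y$ induces bijections on $\pi_0$ and $\pi_1$.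

**Step 4: Morse theory for the distance to $c$.** Let $\mu=|F-c|^2$ on $\hat Y$. Outside $X_c$ we have $\mu=e^{2g}$ with $g=\log|F-c|$, locally the real part of the holomorphic function $\log(F-c)$. So the critical points of $g$, hence of $\mu$, outside $X_c$ are those of $F$. At such a point, with $F=b+\sum x_j^2$,
$$\log(F-c)=\log(b-c)+\frac{x_1^2+\dots+x_r^2}{b-c}+\cdots,$$
and the real part of a nondegenerate complex quadratic form in $r$ variables has signature $(r,r)$. So these critical points are nondegenerate of index $r$ for $g$, and also for $\mu$, an increasing function of $g$.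

The set $M_\varepsilon=\{\mu\le\varepsilon\}=F^{-1}(\text{closed disc})$ is compact. For small $\varepsilon>0$ the disc contains no critical value, and $M_\varepsilon\cong X_c\times\text{disc}$ by Ehresmann's theorem. For regular values $0<\varepsilon<\varepsilon'$ of $\mu$, $M_{\varepsilon'}$ is obtained from $M_\varepsilon$, up to homotopy equivalence, by attaching finitely many $r$-cells (Milnor, *Morse Theory*, Theorems 3.1, 3.2 and the remark after 3.2, applied to the compact set $\mu^{-1}[\varepsilon,\varepsilon']$). As $r\ge3$, attaching $r$-cells changes neither $\pi_0$ nor $\pi_1$. Let $\varepsilon'\to\infty$: every compact subset of $\hat Y$ lies in some $M_{\varepsilon'}$, so $X_c\to\hat Y$ is bijective on $\pi_0$ and $\pi_1$. $\square$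

For such $X$ this computation of $\pi_1$ is due to Dimca–Papadima–Suciu, J. reine angew. Math. 629 (2009).

The hypothesis $r\ge3$ cannot be dropped. For $r=2$, attaching $2$-cells still preserves $\pi_0$, so a regular fiber $X$ is a connected curve; it has degree $2$ over $C_1$, hence genus at least $2$. The kernel of $f_{1*}+f_{2*}$ contains $\ker f_{1*}\times\ker f_{2*}$. Each factor is nontrivial, because $\Gamma_i$ is not abelian, and torsion-free, so the kernel contains a copy of $\mathbb Z^2$. But abelian subgroups of $\pi_1(X)$ are cyclic. So $\pi_1(X)$ is not that kernel.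

## Proof of Theorem 1

**Step 1: the group.** Let $r=3$, $P=\Gamma_1\times\Gamma_2\times\Gamma_3$, $Q=\pi_1(E)$, $N=\ker(P\to Q)$. Proposition 11 gives the assertions on $X$ and $\pi_1(X)=N$. By (1) and Proposition 10, $\pi^{\mathrm{diff}}(X/\mathbb C)=N^{\mathrm{alg}}$ is a normal closed subgroup of $G=P^{\mathrm{alg}}=\prod\Gamma_i^{\mathrm{alg}}$ with commutative quotient $Q^{\mathrm{alg}}$.

**Step 2: the characters.** Let $\chi\ne1$ be a character $Q\to\mathbb C^*$. Its component on $\Gamma_i$ is $\chi_i=\chi\circ f_{i*}$, which is nontrivial since $f_{i*}$ is onto. So Proposition 9 gives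
$$\mathrm H^3(\pi^{\mathrm{diff}}(X/\mathbb C),\mathbb C)\supseteq\bigoplus_{\chi\ne1}\ \bigotimes_{i=1}^3\mathrm H^1(\Gamma_i,\chi_i).$$

**Step 3: each summand is nonzero.** $\Gamma_i$ has $2g_i$ generators and one relator. A cocycle, $z(xy)=z(x)+\chi_i(x)z(y)$, on the free group on these generators is given by arbitrary values on the generators. It descends to $\Gamma_i$ exactly when it vanishes on the relator $\varrho$, because $z(x\varrho x^{-1})=\chi_i(x)z(\varrho)$. That is one linear condition, so the space of cocycles has dimension at least $2g_i-1$. The coboundaries $x\mapsto(\chi_i(x)-1)v$ form a space of dimension $1$ because $\chi_i\ne1$. So $\dim\mathrm H^1(\Gamma_i,\chi_i)\ge2g_i-2>0$.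

There are $|\mathbb C|$ characters $\chi\ne1$ in $\operatorname{Hom}(\mathbb Z^2,\mathbb C^*)=(\mathbb C^*)^2$, so the dimension is at least $|\mathbb C|$. $\blacksquare$

Here is an explicit surface. On $E:y^2=x^3-x$ let $P_a=(a,\sqrt{a^3-a})$ and take the covers $x=w^2+a$ for $a=2,3,4$, that is, the curves
$$y^2=(w^2+1)(w^2+2)(w^2+3),\quad y^2=(w^2+2)(w^2+3)(w^2+4),\quad y^2=(w^2+3)(w^2+4)(w^2+5).$$
The critical values of $f$ are the sums $\pm P_2\pm P_3\pm P_4$. By the chord formula, with $y$-coordinates $\sqrt6$ and $2\sqrt6$, the points $\pm P_2\pm P_3$ have $x$-coordinates $(\sqrt6)^2-5=1$ and $(3\sqrt6)^2-5=49$. Neither is $4$, so $0$ is not a critical value and $X=f^{-1}(0)$ is a surface as in Theorem 1.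

## The same surfaces over an arbitrary field: proof of Theorem 2

The "if" part is Propositions 3 and 4. It remains to find, for each $k$, each $n\ge2$ and each $r\ge3$, a projective $X$ over $\mathbb Q$ of dimension $n$ whose base change to $k$ has $\mathrm H^r(\pi^{\mathrm{diff}}(X/k),k)$ infinite-dimensional. Over $k$ there is no $\pi_1$, so the two inputs from topology, "representations of $N$ extend to $P$" and "$N^{\mathrm{alg}}$ is the whole kernel", must be transported from $\mathbb C$ to $k$.

**The varieties.** Let $E:y^2=h(x)$ be an elliptic curve over $\mathbb Q$ with $h$ a monic separable cubic. For $a\in\mathbb Q$ with $h(a)\ne0$ let $C_a$ be the smooth projective model of $y^2=h(w^2+a)$. The right side is a monic sextic; its roots are $\pm\sqrt{e_j-a}$, with $e_j\ne a$ the three roots of $h$, so it is separable and $C_a$ has genus $2$. The map $p_a:C_a\to E$, $(w,y)\mapsto(w^2+a,y)$, is a double cover. As $w^2=x-a$ and $x-a$ has divisor $P_a+(-P_a)-2\cdot0_E$ with $P_a=(a,\sqrt{h(a)})\neq-P_a$, it is ramified exactly over $\pm P_a$. The two points $\infty_\pm$ at infinity, where $y/w^3=\pm1$, are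 rational, are exchanged by $(w,y)\mapsto(-w,y)$, and map to $0_E$.

Choose $a_1,\dots,a_r\in\mathbb Q$ with $h(a_i)\ne0$ and $\sum\pm P_{a_i}\ne0$ for all signs: given $a_1,\dots,a_{r-1}$, let $a_r$ avoid the finitely many $x$-coordinates of the nonzero points among the $\sum_{i<r}\pm P_{a_i}$. (Where such a point is $0_E$, nothing is required, as $P_{a_r}\ne0_E$.) Put $C_i=C_{a_i}$, $f_i=p_{a_i}$, $Y=\prod C_i$, $f=\sum f_i$, $X_0=f^{-1}(0_E)$. By Step 2 of Proposition 11 the critical values are the $\sum\pm P_{a_i}$, so $0_E$ is not critical. So $X_0$ is smooth projective of dimension $r-1$, geometrically connected by Proposition 11, and contains the rational point $y_0=(\infty_+,\dots,\infty_+)$.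

Next we cut $X_0$ down to a surface $S\ni y_0$ without changing $\pi_1$. Embed $X_0$ in a projective space. If $\dim X_0\ge3$, consider hyperplane sections through $y_0$. The hyperplanes through $y_0$ have only $y_0$ in common, so by Bertini a general section is smooth away from $y_0$; it is smooth at $y_0$ as soon as the hyperplane does not contain the tangent space there. So the good hyperplanes form a nonempty open subset, defined over $\mathbb Q$, of a projective space, and it has rational points. By the Lefschetz hyperplane theorem, a smooth hyperplane section of a smooth projective variety of dimension at least $3$ is geometrically connected if the variety is, and has the same $\pi_1$. Repeat $r-3$ times. We get a smooth projective geometrically connected surface $S$ over $\mathbb Q$ with $y_0\in S(\mathbb Q)$ and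
$$\pi_1(S(\mathbb C))=\pi_1(X_0(\mathbb C))=N:=\ker(P\to Q),\qquad P=\pi_1(Y(\mathbb C))=\prod_{i=1}^r\Gamma_i,\quad Q=\pi_1(E(\mathbb C)).$$
Proposition 10 applies with the three groups $\Gamma_1$, $\Gamma_2$, $\Gamma_3\times\dots\times\Gamma_r$.

Two facts on $f$ will be needed. First, $f_*\mathcal O_Y=\mathcal O_E$: it suffices to see this over $\mathbb C$, where in the Stein factorization $Y\to E'\to E$ the curve $E'$ is integral and $E'\to E$ has degree $1$ because regular fibers are connected, so $E'=E$ as $E$ is normal. Second, $f^*\Omega_E\to\Omega_Y$ is injective, because $f^*\Omega_E$ is a line bundle and the map is not zero.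

**Lemma 12.** Let $Z,Z_1,\dots,Z_s$ be smooth proper geometrically connected over $\mathbb Q$, with morphisms $u_j:Z\to Z_j$. If every object of $\mathrm{MIC}(Z_{\mathbb C}/\mathbb C)$ embeds in some $\bigotimes u_j^*M_j$ with $M_j\in\mathrm{MIC}(Z_{j,\mathbb C}/\mathbb C)$, then the same holds with $\mathbb C$ replaced by any field $k\supset\mathbb Q$.

*Proof.* **Step 1: from $\mathbb C$ to a finite extension.** An object of $\mathrm{MIC}(Z_k/k)$ comes from some $M_0$ over a finitely generated field $k_0\subset k$, and it suffices to treat $M_0$. Embed $k_0$ in $\mathbb C$. There is an embedding $M_{0,\mathbb C}\hookrightarrow\bigotimes u_j^*M_j$, and its cokernel is locally free, being an object of MIC. All these data are defined over a finitely generated $k_0$-subalgebra $R\subset\mathbb C$, with the $M_j$ locally free over $Z_{j,R}$. The map stays injective over $Z_R$, since $M_0\otimes_{k_0}R$ has no $R$-torsion. The locus in $Z_R$ where the cokernel is not locally free is closed and misses the generic fiber; as $Z_R\to\operatorname{Spec}R$ is proper, its image is closed and misses the generic point. So after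 localizing $R$ the cokernel is locally free, and the embedding remains injective after reduction modulo a maximal ideal. The residue field $k'$ is finite over $k_0$. We get a horizontal embedding $M_0\otimes k'\hookrightarrow\bigotimes u_j^*M_j^\circ$ with $M_j^\circ\in\mathrm{MIC}(Z_{j,k'}/k')$.

**Step 2: from $k'$ down to $k_0$.** Let $M_j'\in\mathrm{MIC}(Z_{j,k_0}/k_0)$ be the pushforward of $M_j^\circ$. Then $M'_j\otimes_{k_0}k'=M_j^\circ\otimes_{k'}(k'\otimes_{k_0}k')$, and $k'$ is a direct factor of $k'\otimes_{k_0}k'$ via multiplication, by separability. So $M_j^\circ$ is a direct summand of $M_j'\otimes k'$. Hence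
$$M_0\hookrightarrow M_0\otimes_{k_0}k'\hookrightarrow\Big(\bigotimes u_j^*M_j'\Big)\otimes_{k_0}k'\cong\Big(\bigotimes u_j^*M_j'\Big)^{[k':k_0]},$$
and the exponent can be absorbed into $M_1'$. $\square$

From now on everything is base-changed to $k$, with base points $y_0$, $\infty_+$, $0_E$. Put
$$\Pi=\pi^{\mathrm{diff}}(S/k),\quad G=\pi^{\mathrm{diff}}(Y/k),\quad G_i=\pi^{\mathrm{diff}}(C_i/k),\quad A=\pi^{\mathrm{diff}}(E/k).$$
Recall that $G'\to G$ is a closed immersion if every finite-dimensional $G'$-module embeds in the restriction of a finite-dimensional $G$-module, and that it is faithfully flat if its image is all of $G$.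

**Step 1: $G=\prod G_i$, and $A$ is commutative.** This puts us in the setting of Proposition 9. The slices $C_i\to Y$ through $y_0$ give $G_i\to G$ whose composite with $G\to\prod_jG_j$ is the inclusion of the $i$-th factor (the maps $C_i\to C_j$, $j\ne i$, are constant). So the image contains every factor, and $G\to\prod G_i$ is faithfully flat. Over $\mathbb C$, a representation $V$ of $\prod\Gamma_i^{\mathrm{alg}}$ embeds in a power of $\bigotimes\mathcal O(\Gamma_i^{\mathrm{alg}})$, hence in a power of some $U_1\boxtimes\dots\boxtimes U_r$ with $U_i\subset\mathcal O(\Gamma_i^{\mathrm{alg}})$ finite-dimensional submodules; the power can be absorbed into $U_1$. So Lemma 12 applies to the projections $Y\to C_i$, and over $k$ every $G$-module of finite dimension embeds in the restriction of one of $\prod G_i$. Hence $G\to\prod G_i$ is also a closed immersion, and so an isomorphism.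

In the same way $\pi^{\mathrm{diff}}(E\times E/k)=A\times A$. Addition on $E$ gives a homomorphism $\alpha:A\times A\to A$ with $\alpha(a,1)=a$ and $\alpha(1,b)=b$. Then $ab=\alpha(a,1)\alpha(1,b)=\alpha(a,b)=\alpha(1,b)\alpha(a,1)=ba$.

**Step 2: representations of $\Pi$ come from $G$.** By Proposition 10(1) and Lemma 12 for $S\to Y$, every finite-dimensional $\Pi$-module embeds in the restriction of a finite-dimensional $G$-module. In particular $\Pi\to G$ is a closed immersion.

**Step 3: $\Pi$ and the kernel have the same invariants.** Let $K=\ker(G\to A)$ and let $\bar A\subset A$ be the image, so $\bar A=G/K$. As $S\to E$ is constant, $\Pi\subset K$. We claim that $V^\Pi=V^K$ for every finite-dimensional $G$-module $V$; only $V^\Pi\subset V^K$ needs proof.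

Let $V$ correspond to $M\in\mathrm{MIC}(Y/k)$, coming from $M_0$ over a finitely generated field $k_0\subset k$, and fix $k_0\subset\mathbb C$. Put $T_0=\mathrm H^0_{dR}(S_{k_0},M_0|_S)\subset(M_0)_{y_0}$. By flat base change $V^\Pi=T_0\otimes k$ and $T_0\otimes\mathbb C=\big((M_{0,\mathbb C})_{y_0}\big)^N$. The latter is $P$-stable, as $N$ is normal in $P$, so there is a unique subobject $M'_{\mathbb C}\subset M_{0,\mathbb C}$ with fiber $T_0\otimes\mathbb C$ at $y_0$.

*Descent of $M'_{\mathbb C}$ to $k_0$.* An automorphism $\tau\in\operatorname{Aut}(\mathbb C/k_0)$ acts on $M_0\otimes_{k_0}\mathbb C$ through the second factor, compatibly with $\nabla$, and sends $M'_{\mathbb C}$ to a subobject with fiber $\tau(T_0\otimes\mathbb C)=T_0\otimes\mathbb C$. By uniqueness $M'_{\mathbb C}$ is stable. The fixed field of $\operatorname{Aut}(\mathbb C/k_0)$ is $k_0$: an element transcendental over $k_0$ belongs to a transcendence basis and is moved by an extension of $\alpha\mapsto\alpha+1$; an algebraic element outside $k_0$ is moved by a conjugation, which also extends to $\mathbb C$. A $\mathbb C$-subspace of $U_0\otimes_{k_0}\mathbb C$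 stable under a group of automorphisms with fixed field $k_0$ comes from a $k_0$-subspace of $U_0$. Applied on affine open sets of $Y_{k_0}$, this gives a coherent $M'\subset M_0$ with $M'\otimes\mathbb C=M'_{\mathbb C}$, and $\nabla(M')\subset M'\otimes\Omega_Y$ because this holds over $\mathbb C$. Its fiber at $y_0$ is $T_0$.

*$M'$ is pulled back from $E$.* Since $P$ acts on $T_0\otimes\mathbb C$ through $Q$, $M'_{\mathbb C}\cong f^*B_{\mathbb C}$ with $B_{\mathbb C}\in\mathrm{MIC}(E_{\mathbb C}/\mathbb C)$. Put $B=f_*M'$. By flat base change, the projection formula and $f_*\mathcal O_Y=\mathcal O_E$, $B\otimes\mathbb C=B_{\mathbb C}$; so $B$ is locally free, and $f^*B\to M'$ is an isomorphism because it is one over $\mathbb C$. By injectivity of $f^*\Omega_E\to\Omega_Y$, the sheaf $f_*(M'\otimes f^*\Omega_E)=B\otimes\Omega_E$ lies in $f_*(M'\otimes\Omega_Y)$. Moreover $\nabla(f_*M')\subset B\otimes\Omega_E$, since over $\mathbb C$ the connection is pulled back from $B_{\mathbb C}$, and a $k_0$-linear map (here from $f_*M'$ to the quotient sheaf) that vanishes after $\otimes\,\mathbb C$ is zero. So $B$ has a connection,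 integrable as $E$ is a curve, and $M'=f^*B$ in MIC.

Hence $G$ acts on the fiber of $M'\otimes k$ at $y_0$, which is $T_0\otimes k=V^\Pi$, through $A$, and $K$ acts trivially on it. This proves the claim.

**Step 4: $\Pi=K$.** Equal invariants are upgraded to equal groups by passing to lines. Let $V$ be a finite-dimensional $G$-module and $M\subset V$ a $\Pi$-stable subspace, $m=\dim M$. Let $v$ span $\ell=\Lambda^mM\subset\Lambda^mV$. By Step 2 there is a finite-dimensional $G$-module $W$ with $\ell^\vee\subset W|_\Pi$, spanned by some $w$. Then $v\otimes w\in(\Lambda^mV\otimes W)^\Pi$, so it is $K$-fixed by Step 3.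

Let $R$ be a $k$-algebra and $\kappa\in K(R)$. Choose a linear form on $W$ with value $1$ at $w$ and compose its extension to $W_R$ with $\kappa^{-1}$: this gives $\psi\in\operatorname{Hom}_R(W_R,R)$ with $\psi(\kappa w)=1$. Applying $\mathrm{id}\otimes\psi$ to $\kappa v\otimes\kappa w=v\otimes w$ gives $\kappa v=\psi(w)v$. Some $R$-linear form takes the value $1$ at $\kappa v$, so $\psi(w)\in R^\times$. Since $M_R=\{x\in V_R:x\wedge v=0\}$, and $x\wedge v=0$ implies $0=\kappa x\wedge\kappa v=\psi(w)\,\kappa x\wedge v$, we get $\kappa M_R\subset M_R$. So $\Pi$-stable subspaces of finite-dimensional $G$-modules are $K$-stable, and the same follows for all $G$-modules by intersecting with finite-dimensional submodules.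

Apply this to the ideal $I_\Pi\subset\mathcal O(G)$ of $\Pi$, with $G$ acting by right translation; it is $\Pi$-stable. For $\theta\in I_\Pi$ and $\kappa\in K(R)$ we get $\theta(\,\cdot\,\kappa)\in I_\Pi\otimes R$. Evaluating at $1\in\Pi$ gives $\theta(\kappa)=0$. So $K\subset\Pi$.

**Step 5: infinitely many characters.** By Steps 1 and 4, $\Pi$ is normal in $G=\prod_{i=1}^rG_i$ with commutative quotient $\bar A$, so Proposition 9 applies once we supply characters. Let $\omega$ be a nonzero invariant differential on $E$. For $\lambda\in k$ let $\chi_\lambda$ be the restriction to $\bar A$ of the character of $A$ defined by $L_\lambda=(\mathcal O_E,d+\lambda\omega)$. By invariance $f^*\omega=\sum\mathrm{pr}_i^*f_i^*\omega$, and this is nonzero since its restriction to a slice $C_i$ is $f_i^*\omega\neq0$. Hence, as objects on $Y$,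
$$f^*L_\lambda=(\mathcal O_Y,d+\lambda f^*\omega)=f_1^*L_\lambda\boxtimes\dots\boxtimes f_r^*L_\lambda ,$$
and these are pairwise non-isomorphic for different $\lambda$, since an isomorphism would be a constant. So the $\chi_\lambda$ are distinct. For $\lambda\ne0$ the component $\chi_{\lambda,i}$ on $G_i$, given by $(\mathcal O_{C_i},d+\lambda f_i^*\omega)$, is nontrivial for the same reason. Proposition 9 gives
$$\mathrm H^r(\Pi,k)\supseteq\bigoplus_{\lambda\in k^\times}\ \bigotimes_{i=1}^r\mathrm H^1(G_i,\chi_{\lambda,i}).$$
By Proposition 3, $\mathrm H^1(G_i,\chi_{\lambda,i})=\mathrm H^1_{dR}(C_i,f_i^*L_\lambda)$. Here $\mathrm H^0_{dR}=0$ and the Euler characteristic is $2-2\cdot2$, so the dimension is at least $2$. Hence $\dim_k\mathrm H^r(\pi^{\mathrm{diff}}(S/k),k)\ge|k|$, which is infinite. This is the case $n=2$, $i=r$.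

**Step 6: higher dimension.** For $n\ge2$ take $X=S\times\mathbb P^{n-2}$ with a rational base point above $y_0$. The map $\pi^{\mathrm{diff}}(X/k)\to\pi^{\mathrm{diff}}(S/k)$ is faithfully flat, because the section of $X\to S$ through the base point shows that it is onto. It is a closed immersion by Lemma 12 for $X\to S$: its hypothesis holds because $\pi_1(X(\mathbb C))=\pi_1(S(\mathbb C))$, so that over $\mathbb C$ every object on $X$ is pulled back from $S$. So it is an isomorphism, and $\mathrm H^r(\pi^{\mathrm{diff}}(X/k),k)$ is infinite-dimensional. Since $r\ge3$ and $n\ge2$ were arbitrary and $X$ is projective and defined over $\mathbb Q$, this completes the proof of Theorem 2. $\blacksquare$
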